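# Two colors break all symmetries of a graph, but no orientation does

## A perfect matching on the cosets of a group of order $2^{16}\cdot 34$

We begin with a concrete object. The multiplicative group of $\mathbb F_{256}$ is cyclic of order $255=3\cdot5\cdot17$, so it contains an element $\zeta$ of order $17$. Let $V_1=V_2=\mathbb F_{256}$, let $V=V_1\oplus V_2$, regarded as a vector space over $\mathbb F_2$ with $2^{16}$ elements, and define two $\mathbb F_2$-linear maps of $V$:
$$c(x,y)=(\zeta x,\ \zeta^3y),\qquad t(x,y)=(x^{16},\ y^{16}).$$
Clearly $c^{17}=1$, and $t^2=1$ because $x^{256}=x$ on $\mathbb F_{256}$. Moreover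
$$tct(x,y)=(\zeta^{16}x^{256},\ \zeta^{48}y^{256})=(\zeta^{-1}x,\ \zeta^{-3}y)=c^{-1}(x,y),$$
since $16\equiv-1$ and $48\equiv-3$ modulo $17$. So $D=\langle c,t\rangle$ is dihedral of order $34$. Put $C=\langle c\rangle$ and
$$P=V\rtimes D,\qquad |P|=2^{16}\cdot 34 .$$
We treat $V$ and $D$ as subgroups of $P$. Conjugation by $d\in D$ acts on $V$ as the linear map $d$, and $V$ is written additively. Both $V_1$ and $V_2$ are $D$-invariant, hence normal in $P$.

The fixed field of $x\mapsto x^{16}$ is $\mathbb F_{16}$. Choose $a,b\in\mathbb F_{256}\setminus\mathbb F_{16}$ and let
$$u=(a,b)\,t\in P,\qquad u^2=(a,b)+t(a,b)=(a+a^{16},\ b+b^{16})\in V .$$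
Both coordinates of $u^2$ are non-zero. So $u^2\notin V_1\cup V_2$, $u^2$ has order $2$, and $u$ has order $4$. Put $M=\langle u^2\rangle=\{1,u^2\}$.

**Definition (the matching $B$).** $B$ is the graph with vertex set $P/M$ (left cosets) and edges $e_g=\{gM,\ guM\}$ for $g\in P$. The group $P$ acts on $B$ by left multiplication.

The map $gM\mapsto guM$ is well defined because $u$ commutes with $u^2$ and so normalizes $M$. Applying it twice gives $gu^2M=gM$, and it has no fixed point because $u\notin M$. So $B$ is a perfect matching, and it has $|P|/4$ edges.

Here is what $B$ is for. An edge can be colored red or blue, and it can be directed in one of two ways. So $B$ has exactly as many $2$-colorings as orientations. Call an orbit of $P$ *regular* if its points have trivial stabilizer. We shall show that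

> the number of regular $P$-orbits on $2$-colorings of $E(B)$ is exactly one more than the number of regular $P$-orbits on orientations of $B$.

Let $m$ be the number of regular orbits on $2$-colorings. If we take $m$ copies of $B$ and build a graph whose symmetries are "apply $P$ to each copy, and permute the copies", then colorings can label the $m$ copies with asymmetric, pairwise inequivalent patterns, whereas orientations run out of patterns one copy too early. This disproves a conjecture about orientations of graphs, which we now state.

## Distinguishing index, orientations, and the statements

All graphs are finite and simple.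

**Definition (distinguishing index).** An edge coloring $c\colon E(G)\to[k]$, not necessarily proper, *breaks* $\varphi\in\operatorname{Aut}(G)$ if $c(\varphi(x)\varphi(y))\ne c(xy)$ for some edge $xy$. It is *distinguishing* if it breaks every non-trivial automorphism. $D'(G)$ is the least number of colors in a distinguishing edge coloring. It is considered only for connected graphs other than $K_2$.

**Definition (digraphs and orientations).** An automorphism of a digraph is a vertex permutation that preserves the arcs together with their directions. An arc coloring breaks it if some arc is mapped to an arc of a different color, and $D'(\overrightarrow G)$ is the least number of colors in an arc coloring that breaks every non-trivial automorphism of $\overrightarrow G$. So $D'(\overrightarrow G)=1$ if and only if $\operatorname{Aut}(\overrightarrow G)$ is trivial. An orientation of $G$ chooses one of the two arcs for each edge, and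
$$OD'^-(G)=\min\{D'(\overrightarrow G):\ \overrightarrow G\text{ an orientation of }G\}.$$

For example, the path on three vertices has $D'=2$ (one color does not break the flip, two colors do), and the directed path has no non-trivial automorphism, so $OD'^-=1$.

It is convenient to speak of stabilizers. A *$j$-colored orientation* of $G$ is an orientation whose arcs are colored by $[j]$. The group $\operatorname{Aut}(G)$ acts on $k$-colorings of $E(G)$ and on $j$-colored orientations of $G$. An automorphism of an orientation $\overrightarrow G$ is the same thing as an element of $\operatorname{Aut}(G)$ that preserves the orientation. Therefore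

* $D'(G)\le k$ if and only if some $k$-coloring has trivial stabilizer in $\operatorname{Aut}(G)$;
* $OD'^-(G)\le j$ if and only if some $j$-colored orientation has trivial stabilizer in $\operatorname{Aut}(G)$.

Always $OD'^-(G)\le D'(G)$: put a distinguishing coloring on the arcs of any orientation.

The conjecture under discussion is from Aleksandra Gorzkowska and Jakub Kwaśny, "Arc-distinguishing of orientations of graphs", arXiv:2402.16169 (2024):

> *If $G$ is a connected graph with $D'(G)=2$, then $OD'^-(G)=1$.*

**Definition (inversion).** An automorphism, or more generally a group element acting on a graph, *inverts* an edge $xy$ if it exchanges $x$ and $y$. For example, the flip of the path on four vertices inverts the middle edge, and the flip of the path on three vertices inverts no edge.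

**Theorem 1.** There is a connected graph $G$ with $D'(G)=2$ and $OD'^-(G)=2$. So the conjecture is false.

**Theorem 2.** For every $j\ge1$ there is a connected graph $G_j$ with $D'(G_j)=2j$ and $OD'^-(G_j)=j+1$.

**Proposition 3.** (a) If no automorphism of the connected graph $G\ne K_2$ inverts an edge, then $OD'^-(G)=\lceil D'(G)/2\rceil$. (b) If $T\ne K_2$ is a tree, then $OD'^-(T)\le\lceil D'(T)/2\rceil$.

So the conjecture does hold for trees and for graphs in which no edge is inverted. When $D'(G)=2$ we have $OD'^-(G)\in\{1,2\}$, and both values occur. The inequality $OD'^-\le\lceil D'/2\rceil$, whose case $D'=2$ is the conjecture, holds for trees and, with equality, for all graphs without inverted edges; by Theorem 2 it fails in general for every even value $2j$ of $D'$.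

## Stars, cycles, and graphs with an invariant reference orientation

**Stars.** For $n\ge2$ every permutation of the leaves of $K_{1,n}$ is an automorphism. A coloring is distinguishing if and only if the $n$ edges have different colors, so $D'=n$. In a $j$-colored orientation each edge carries one of $2j$ pairs (color, in or out), and these pairs must all differ, so $OD'^-=\lceil n/2\rceil$.

**Cycles.** Let $n\ge6$ and number the edges of $C_n$ cyclically. Color edges $0,1,3$ red and the others blue. The gaps between consecutive red edges are $1,2,n-3$, which are pairwise different. A symmetry preserving the colors therefore preserves each gap, hence fixes each red edge, which is the common end of two gaps. A non-trivial rotation fixes no edge and a reflection fixes at most two, so the symmetry is trivial and $D'(C_n)=2$. For orientations take the arcs $0\to1\to\dots\to n-1$ and $0\to n-1$. There is a unique source $0$ and a unique sink $n-1$. They are adjacent and both fixed, so the automorphism group is trivial and $OD'^-(C_n)=1$.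

The stars suggest the first approach: a direction is as good as a factor of two in the number of colors. To use directions as colors, one needs a reference direction on each edge that the symmetries respect. If no edge is inverted, there is one, and the approach gives a complete answer.

**Proof of Proposition 3(a).** The purpose is to translate directions into colors compatibly with $\operatorname{Aut}(G)$. Since no edge is inverted, any automorphism mapping an edge to itself fixes both its ends. So we may choose a direction for one edge in each $\operatorname{Aut}(G)$-orbit on edges and transport it over the orbit. The result is a well-defined $\operatorname{Aut}(G)$-invariant orientation $o^*$. Map a $j$-colored orientation to the edge coloring that records, for each edge, its color and whether its direction agrees with $o^*$. This is a bijection onto the $2j$-colorings of $E(G)$, and it is $\operatorname{Aut}(G)$-equivariant because $o^*$ is invariant. Equivariant bijections preserve stabilizers. So a $j$-colored orientation with trivial stabilizer exists if and only if $D'(G)\le 2j$, and the least such $j$ is $\lceil D'(G)/2\rceil$. $\square$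

This stops working at one exact point: an edge that is inverted by some automorphism has no invariant direction, so $o^*$ does not exist. If there is only one such edge, this can be repaired.

**Proof of Proposition 3(b).** First we locate the inverted edges. Every automorphism of $T$ preserves the center of $T$, which is a vertex or an edge. If the center is a vertex $v$, automorphisms preserve the distance to $v$, and the two ends of any edge of a tree have different distances to $v$. So no edge is inverted and (a) applies. Suppose the center is an edge $e=xy$. Automorphisms preserve the set $\{x,y\}$, and the two ends of an edge $f\ne e$, which lies in one component of $T-e$, have different distances to $\{x,y\}$. So only $e$ can be inverted.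

Now we spend the direction of $e$ to make the rest rigid. Let $A\ni x$ and $A'\ni y$ be the two classes of the bipartition of $T$, let $j=\lceil D'(T)/2\rceil$, and let $c$ be a distinguishing coloring of $T$ with colors in $[j]\times\{+,-\}$. Direct $e$ from $x$ to $y$. Direct every other edge of color $(i,\pm)$ from $A$ to $A'$ if the sign is $+$ and from $A'$ to $A$ if it is $-$. Give each arc, including $e$, the color $i$ from $c$. An automorphism preserving this $j$-colored orientation maps $e$ to itself without inversion, so it fixes $x$ and $y$ and preserves $A$ and $A'$. Hence it preserves the sign of every edge other than $e$, all colors $i$, and the edge $e$. So it preserves $c$ and is trivial. $\square$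

With many inverted edges this repair is not available. One might still hope that inversions can only help orientations, since an orientation automatically breaks an automorphism that inverts an edge, while a coloring need not. In $C_n$ many edges are inverted, and orientations did well. To see whether orientations can ever lose, we count.

## Counting regular orbits with the Möbius function

**Definition (Möbius function).** For a finite group $K$, the numbers $\mu(1,L)$, $L\le K$, are defined by $\mu(1,1)=1$ and $\sum_{J\le L}\mu(1,J)=0$ for every $L\ne1$.

The number $\mu(1,L)$ depends only on the isomorphism type of $L$. For example, a group of prime order has $\mu=-1$. The group $S_3$ has the proper subgroups $1$, three of order $2$ and one of order $3$, so $\mu(1,S_3)=-(1-3-1)=3$. A cyclic group of order $4$ has $\mu=-(1-1)=0$.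

Let a finite group $P$ act on a finite graph $B$. Write $F_{\rm col}(q)$ for the number of regular $P$-orbits on colorings $E(B)\to[q]$, and $F_{\rm or}(j)$ for the number of regular $P$-orbits on $j$-colored orientations of $B$. For $K\le P$ let $o(K)$ be the number of $K$-orbits on $E(B)$.

**Lemma 4.** For every $j\ge1$,
$$|P|\,\bigl(F_{\rm col}(2j)-F_{\rm or}(j)\bigr)=\sum_{K}\mu(1,K)\,(2j)^{o(K)},\tag{1}$$
where $K$ runs over the subgroups of $P$ that contain an element inverting some edge of $B$.

**Proof.** *First, count points with trivial stabilizer by fixed points.* If $P$ acts on a finite set $Y$, then
$$\sum_{K\le P}\mu(1,K)\,|\mathrm{Fix}_Y(K)|=\sum_{y\in Y}\ \sum_{K\le P_y}\mu(1,K)=\#\{y\in Y: P_y=1\},$$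
because the inner sum is $0$ unless $P_y=1$, when it is $1$. A regular orbit has $|P|$ points, so the number of regular orbits is this sum divided by $|P|$.

*Second, count fixed points.* A $2j$-coloring is fixed by $K$ if and only if it is constant on $K$-orbits, so there are $(2j)^{o(K)}$ of them. If some element of $K$ inverts an edge, no $j$-colored orientation is fixed by $K$. Otherwise an element of $K$ that maps an edge to itself fixes both its ends; so we may choose a color and a direction for one edge in each $K$-orbit and transport them, without contradiction, and there are again $(2j)^{o(K)}$ fixed points. Subtracting, the terms for subgroups without inverting elements cancel. $\square$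

So colorings win if and only if the right side of (1) is positive. We try small groups, with $j=1$.

**Example ($S_3$).** Let $\tau$ be a transposition in $S_3$, and let $B$ have vertex set $S_3$ and the three edges $\{g,g\tau\}$. All three transpositions invert an edge. The subgroups with inverting elements are three of order $2$ ($\mu=-1$, $o=2$) and $S_3$ ($\mu=3$, $o=1$). So (1) gives $6(F_{\rm col}(2)-F_{\rm or}(1))=3\cdot(-1)\cdot4+3\cdot2=-6$: orientations win by one. Direct check: $S_3$ permutes the three edges in all possible ways, so every $2$-coloring has a non-trivial stabilizer and $F_{\rm col}(2)=0$. Of the eight orientations, two are fixed by the rotations, and no transposition fixes any, so six have trivial stabilizer and $F_{\rm or}(1)=1$.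

**Example (the dihedral group $D$ of order $34$).** Let $B$ have vertex set $D$ and edges $\{g,gt\}$; there are $17$ edges. The proper subgroups of $D$ are $1$, seventeen of order $2$, and $C$. So
$$\mu(1,D)=-(1-17-1)=17. \tag{2}$$
On the edges, that is, on the cosets $c^i\langle t\rangle$, the element $t$ acts by $i\mapsto-i$, so $o(\langle t\rangle)=1+8=9$. The right side of (1) is $17\cdot(-1)\cdot2^9+17\cdot2=-8670$, and the difference is $-8670/34=-255$.

In both examples the whole group contributes a positive term, but the subgroups of order $2$ generated by inverting involutions contribute negative terms with larger exponents. This tells us what to look for: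

1. Inverting elements should not be involutions. If an inverting element $u$ has order $4$, then $\mu(1,\langle u\rangle)=0$.
2. Better, $\mu(1,K)$ should vanish for every $K\ne P$ that contains an inverting element.
3. The one remaining value $\mu(1,P)$ should be positive.

The group $P=V\rtimes D$ and the element $u$ of the first section do this, as the next three sections show. First we need tools for computing $\mu$.

## Weisner's theorem for normal subgroups

The next theorem is Weisner, Trans. AMS 38 (1935), the dual of Stanley, *Enumerative Combinatorics I*, 2nd ed., Cor. 3.9.3, applied to subgroup lattices. The proof is short, so we include it.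

**Lemma 5 (Weisner).** If $1\ne N\trianglelefteq K$ and $K$ is finite, then
$$\sum_{L\le K,\ LN=K}\mu(1,L)=0.$$

**Proof.** For $N\le J\le K$ let $S(J)=\sum_{L\le J,\ LN=J}\mu(1,L)$. Every $L\le J$ satisfies $LN=J'$ for exactly one $J'$ with $N\le J'\le J$. Hence
$$\sum_{N\le J'\le J}S(J')=\sum_{L\le J}\mu(1,L)=0,$$
since $J\ge N\ne1$. For $J=N$ this says $S(N)=0$. By induction on $|J|$, all $S(J)$ vanish, in particular $S(K)$. $\square$

We use two consequences. Recall that the Frattini subgroup $\Phi(K)$ is the intersection of the maximal subgroups of $K$, and that a complement of $N$ in $K$ is a subgroup $L$ with $LN=K$ and $L\cap N=1$.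

**(W1)** *If $\Phi(K)\ne1$, then $\mu(1,K)=0$.* Take $N=\Phi(K)$. A proper subgroup $L$ lies in a maximal subgroup $Q$, and $\Phi(K)\le Q$, so $LN\le Q\ne K$. Thus only $L=K$ occurs in the sum.

**(W2)** *If $N$ is an abelian minimal normal subgroup of $K$ with exactly $r$ complements, then $\mu(1,K)=-r\,\mu(1,K/N)$.* Let $LN=K$. Then $L\cap N$ is normalized by $L$, because $N$ is normal, and by $N$, because $N$ is abelian. So it is normal in $K$, and $L\cap N\in\{1,N\}$. If $L\cap N=N$, then $L=LN=K$. If $L\cap N=1$, then $L$ is a complement and $L\cong K/N$, so $\mu(1,L)=\mu(1,K/N)$. The sum in Lemma 5 is therefore $\mu(1,K)+r\,\mu(1,K/N)$.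

(W1) is how order $4$ kills terms. (W2) flips a sign for each minimal normal subgroup that we strip off.

## Only the full group $P$ contributes

From now on $P,V,D,C,u,M,B$ are as in the first section. A *submodule* of $V$ is a subgroup invariant under $C$.

**Lemma 6.** The submodules of $V$ are exactly $0,V_1,V_2,V$, and $C$ has no non-zero fixed vector in $V$.

**Proof.** *First, $V_1$ and $V_2$ are irreducible.* The ring $\mathbb F_2[\zeta]$ is a subfield $\mathbb F_{2^d}$ of $\mathbb F_{256}$ with $d\mid8$ and $17\mid2^d-1$. Since $17$ does not divide $2^d-1$ for $d=1,2,4$, we get $\mathbb F_2[\zeta]=\mathbb F_{256}$. A submodule of $V_1$ is closed under multiplication by $\zeta$, hence by all of $\mathbb F_{256}$, so it is $0$ or $V_1$. As $\zeta^3$ also has order $17$, the same holds for $V_2$.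

*Second, we separate the two summands.* Let $f$ be the minimal polynomial of $\zeta$ over $\mathbb F_2$. Its roots are the $\zeta^e$ with $e\in\{1,2,4,8,16,15,13,9\}$, obtained by repeated squaring. Since $3$ is not in this set, $f(\zeta^3)\ne0$. Let $g$ be the minimal polynomial of $\zeta^3$. Then $g\ne f$, and so $g(\zeta)\ne0$. For $(x,y)\in V$,
$$f(c)(x,y)=(0,\ f(\zeta^3)y),\qquad g(c)(x,y)=(g(\zeta)x,\ 0).$$
Let $U$ be a submodule. If $U$ contains a vector with $y\ne0$, then it contains a non-zero vector of $V_2$, hence $V_2\le U$. If it contains a vector with $x\ne0$, then $V_1\le U$. So $U$ is one of $0,V_1,V_2,V$, and these four are submodules.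

*Third, fixed vectors.* $c(x,y)=(x,y)$ forces $x=y=0$ because $\zeta\ne1\ne\zeta^3$. $\square$

A subgroup of $V$ that is normalized by $P$ is in particular a submodule.

**Lemma 7.** If $K\le P$ contains a conjugate of $u$ or of $u^{-1}$ and $\mu(1,K)\ne0$, then $K=P$.

**Proof.** $K$ contains a conjugate of $u$, since it is closed under inverses. Replacing $K$ by a conjugate does not change $\mu(1,K)$, so we may assume $u\in K$.

**Step 1: reduce modulo $V$ to two cases.** The group $KV/V\le P/V\cong D$ contains $uV=tV$, so it has even order. A subgroup of even order of a group of order $34$ has order $2$ or $34$. So $KV/V=\langle tV\rangle$ or $KV=P$.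

**Step 2: dispose of the small case, using that $u$ has order $4$.** If $KV/V=\langle tV\rangle$, then $K$ is a $2$-group. Its maximal subgroups have index $2$ and are normal, so they contain all squares of elements of $K$. Hence $1\ne u^2\in\Phi(K)$, and $\mu(1,K)=0$ by (W1), contrary to assumption.

**Step 3: show that the large case forces $K=P$, using that $u^2$ lies in no proper submodule.** If $KV=P$, then $K\cap V$ is normalized by $K$, because $V\trianglelefteq P$, and by $V$, because $V$ is abelian. So it is normalized by $P$ and is a submodule. It contains $u^2\notin V_1\cup V_2$. By Lemma 6, $K\cap V=V$, so $V\le K$ and $K=KV=P$. $\square$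

This shows why the exponent $3$ appears in the definition of $c$. If $c$ were $(x,y)\mapsto(\zeta x,\zeta y)$, the line $\{(\lambda x,\lambda y):\lambda\in\mathbb F_{256}\}$ through any non-zero vector $(x,y)$, for instance $u^2$, would be a proper submodule, and Step 3 would not go through.

## The value $\mu(1,P)=|P|/2$

**Lemma 8.** $\mu(1,P)=2^{16}\cdot17=|P|/2$.

**Proof.** The plan is to strip off $V_1$ and then $V_2$ by (W2), starting from $\mu(1,D)=17$, which is (2).

**Step 1: count the complements of $V_i$ in $W=V_i\rtimes D$.** By Lemma 6, $V_i$ is an abelian minimal normal subgroup of $W$, and $|W|=2^8\cdot34$. So Sylow $17$-subgroups of $W$ have order $17$ and are conjugate to $C$.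

Let $T$ be a Sylow $17$-subgroup. If $n\in N_W(T)\cap V_i$, then $[n,T]\le T\cap V_i=1$: it lies in $T$ because $n$ normalizes $T$, and in $V_i$ because $V_i$ is normal. So $n$ is centralized by $T$. Conjugating $T$ to $C$ turns $n$ into a vector of $V_i$ fixed by $C$, which is $0$ by Lemma 6. Hence $N_W(T)\cap V_i=1$ and $|N_W(T)|\le|W/V_i|=34$.

Since $D\le N_W(C)$ and $|D|=34$, we get $N_W(C)=D$. So each $N_W(T)$ is a conjugate of $D$ and is a complement of $V_i$. Conversely, let $X$ be a complement. Then $X\cong W/V_i\cong D$ has a unique Sylow $17$-subgroup $T$, so $X\le N_W(T)$, and comparing orders, $X=N_W(T)$. Thus $T\mapsto N_W(T)$ is a bijection from Sylow $17$-subgroups to complements. Their number is $|W|/|N_W(C)|=256$.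

**Step 2: the value for one summand.** By (W2), $\mu(1,V_i\rtimes D)=-256\cdot\mu(1,D)=-256\cdot17$.

**Step 3: count the complements of $V_1$ in $P$, by comparing with $P/V_2\cong V_1\rtimes D$.** Let $X$ be a complement of $V_1$ in $P$. Then $X\cap V$ is normalized by $X$ and by $V$, hence by $XV\ge XV_1=P$, so it is a submodule. By Dedekind's law, $V=V\cap XV_1=V_1(X\cap V)$. Also $(X\cap V)\cap V_1=1$. So $X\cap V$ is a submodule with $2^8$ elements different from $V_1$, and by Lemma 6 it is $V_2$. Therefore $X\ge V_2$, $XV=P$ and $X\cap V=V_2$, which says that $X/V_2$ is a complement of $V/V_2$ in $P/V_2$.

Conversely, let $Y/V_2$ be a complement of $V/V_2$ in $P/V_2$, so that $YV=P$ and $Y\cap V=V_2$. Then $YV_1\ge V_2V_1=V$, so $YV_1=YV=P$, and $Y\cap V_1=Y\cap V\cap V_1=V_2\cap V_1=1$. So $Y$ is a complement of $V_1$ in $P$.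

Under $P/V_2\cong V_1\rtimes D$ the subgroup $V/V_2$ corresponds to $V_1$. So by Step 1 the number of complements is $256$.

**Step 4: conclude.** $V_1$ is an abelian minimal normal subgroup of $P$, and $P/V_1\cong V_2\rtimes D$. By (W2) and Step 2, $\mu(1,P)=-256\cdot(-256\cdot17)=2^{16}\cdot17$. $\square$

Step 2 shows why two summands are used. With $P_1=V_1\rtimes D$, $u_1=at$, $M_1=\langle u_1^2\rangle$ and the matching built in the same way, the proof of Lemma 7 works: in Step 3, $K\cap V_1$ is a submodule containing $u_1^2\ne0$, so it is $V_1$. But $\mu(1,P_1)=-256\cdot 17=-|P_1|/2$ has the wrong sign. Since $P_1$ is transitive on the edges, (1) then gives $F_{\rm col}(2j)-F_{\rm or}(j)=-j$, and orientations win. The second summand flips the sign.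

## Colorings of $B$ win by exactly $j$

**Proposition 9.** For the action of $P$ on $B$ and every $j\ge1$,
$$F_{\rm col}(2j)-F_{\rm or}(j)=j.\tag{3}$$
In particular $F_{\rm col}(2j)\ge1$.

**Proof.** **Step 1: identify the inverting elements, in order to apply Lemma 7.** $P$ is transitive on edges, since $ge_1=e_g$. Suppose $h$ maps $e_1=\{M,uM\}$ to itself. Then $hM=M$ or $hM=uM$, that is, $h\in M\cup uM=\langle u\rangle$. An element of $M=\{1,u^2\}$ commutes with $u$ and fixes both ends. An element $h\in uM=\{u,u^{-1}\}$ satisfies $hM=uM$ and $huM=M$, so it inverts $e_1$. Since $h$ inverts $e_g$ if and only if $g^{-1}hg$ inverts $e_1$, the elements inverting some edge of $B$ are exactly the conjugates of $u$ and $u^{-1}$.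

**Step 2: evaluate (1).** By Step 1, the sum in (1) runs over the subgroups $K$ containing a conjugate of $u$ or $u^{-1}$. By Lemma 7, only $K=P$ contributes, and $o(P)=1$. So $|P|\,(F_{\rm col}(2j)-F_{\rm or}(j))=\mu(1,P)\cdot2j=|P|\,j$ by Lemma 8. $\square$

It remains to turn this count into a graph. Fix $j\ge1$ (for Theorem 1, $j=1$) and put
$$m=F_{\rm col}(2j)\ge1,\qquad\text{so that}\qquad F_{\rm or}(j)=m-j.\tag{4}$$

## A rigid frame whose symmetry group is $P\wr S_m$

We build a graph $H$ with edges of two kinds, *live* and *dead*. The live edges form $m$ copies of $B$ and will carry the patterns we count. The dead edges only cut the symmetry group down to $P\wr S_m$.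

Let $s_1,\dots,s_d\ne1$ generate $P$. A *tag of length $\ell$* at a vertex $x$ is a path $x\,x^1x^2\cdots x^\ell$ of dead edges on new vertices $x^1,\dots,x^\ell$. For instance, a tag of length $1$ is a pendant edge. Tags record the type of a vertex by their length.

**Definition (the graph $H_0$).** The vertices, plus tags, are

* $a_g$ for $g\in P$, with a tag of length $1$;
* $b_X$ for $X\in P/M$, with a tag of length $2$;
* $p_{g,i}$ and $q_{g,i}$ for $g\in P$, $1\le i\le d$, with tags of lengths $2i+1$ and $2i+2$.

The dead edges, besides those in tags, are $a_gb_{gM}$, $a_gp_{g,i}$, $p_{g,i}q_{g,i}$ and $q_{g,i}a_{gs_i}$. The live edges are $b_{gM}b_{guM}$, and they form a copy of $B$.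

The path $a_g,\,p_{g,i},\,q_{g,i},\,a_{gs_i}$ plays the role of an arc from $g$ to $gs_i$ labeled $i$, so the $a$-, $p$- and $q$-vertices encode a labeled Cayley digraph of $P$.

**Definition (the graph $H$).** $H$ consists of $m$ disjoint copies $H_0^1,\dots,H_0^m$ of $H_0$ and one more vertex $r$, joined by dead edges to all $a$-vertices of all copies.

$H_0$ is connected: the $a$-vertices are connected through the $p,q$-paths since the $s_i$ generate $P$, and everything else hangs on them. So $H$ is connected through $r$. Every vertex of $H$ is incident with a dead edge.

**Lemma 10.** Let $\operatorname{Aut}(H)$ be the group of automorphisms of $H$ that preserve the kind of each edge. Then $\operatorname{Aut}(H)=P\wr S_m$: its elements are exactly the maps that fix $r$ and, for some $\sigma\in S_m$ and $h_1,\dots,h_m\in P$, send copy $i$ to copy $\sigma(i)$ by left multiplication by $h_i$, that is, $a_g\mapsto a_{h_ig}$, $b_X\mapsto b_{h_iX}$, $p_{g,l}\mapsto p_{h_ig,l}$, $q_{g,l}\mapsto q_{h_ig,l}$, and tags accordingly.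

**Proof.** In all adjacencies of $H_0$ the group element $g$ is multiplied on the right, so left multiplications preserve them. Thus all these maps are in $\operatorname{Aut}(H)$. Conversely, let $\psi\in\operatorname{Aut}(H)$.

**Step 1: $\psi$ preserves types.** Tag vertices have degree $1$ or $2$. All other vertices have degree at least $3$: $p_{g,i}$ and $q_{g,i}$ have two neighbors besides their tag; $b_X$ has two $a$-neighbors (as $|X|=2$), one live neighbor and its tag; $a_g$ is adjacent to its tag, to $b_{gM}$, to $r$ and to $p$- and $q$-vertices; and $r$ has $m|P|\ge3$ neighbors. The tags, without the vertices they are attached to, are the components of the subgraph induced on vertices of degree at most $2$. So $\psi$ maps tags to tags of the same length, and the vertex carrying a tag to the vertex carrying its image. Different types have different tag lengths, so the types $a$, $b$, $p_{\cdot,i}$, $q_{\cdot,i}$ are preserved. The vertex $r$ is the only vertex of degree at least $3$ without a tag, so it is fixed. Hence $\psi$ permutes the components $H_0^1,\dots,H_0^m$ of $H-r$.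

**Step 2: on each copy, $\psi$ is a left multiplication.** View the restriction of $\psi$ to a copy as an automorphism of $H_0$, with $a_g\mapsto a_{\pi(g)}$. The vertex $a_g$ has a unique neighbor of type $p_{\cdot,i}$, namely $p_{g,i}$. That vertex has a unique $q$-type neighbor, $q_{g,i}$, and $q_{g,i}$ has a unique $a$-type neighbor, $a_{gs_i}$. Types and adjacency are preserved, so $p_{g,i}\mapsto p_{\pi(g),i}$, $q_{g,i}\mapsto q_{\pi(g),i}$ and $a_{gs_i}\mapsto a_{\pi(g)s_i}$. Hence
$$\pi(gs_i)=\pi(g)s_i\qquad\text{for all }g,i.$$
Since $P$ is finite, every element is a product of the $s_i$, and induction on the length of the product gives $\pi(g)=hg$ with $h=\pi(1)$. The vertex $b_{gM}$ is the unique $b$-neighbor of $a_g$, so it goes to $b_{hgM}$. The images of the tags are then forced. $\square$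

So $\operatorname{Aut}(H)$ acts on the live edges as $P\wr S_m$ acts on $m$ copies of $B$. We shall put either colorings or colored orientations on the live edges. To treat both at once, *live data* means one of the following, with the kind fixed: a $q$-coloring of the live edges, or a $k$-colored orientation of the live edges.

**Lemma 11.** Live data of a given kind with trivial stabilizer in $\operatorname{Aut}(H)$ exist if and only if $P$ has at least $m$ regular orbits on data of this kind on $B$.

**Proof.** Live data are a tuple $(y_1,\dots,y_m)$ of data on $B$, one for each copy. The element with $h_1,\dots,h_m$ and $\sigma$ preserves them if and only if $h_iy_i=y_{\sigma(i)}$ for all $i$.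

*If.* Choose the $y_i$ from $m$ different regular orbits. If $h_iy_i=y_{\sigma(i)}$ for all $i$, then $y_i$ and $y_{\sigma(i)}$ are in the same orbit, so $\sigma=1$. Then $h_i$ stabilizes $y_i$, so $h_i=1$.

*Only if.* Let the stabilizer be trivial. Each $y_i$ has trivial stabilizer in $P$, since otherwise a non-trivial element acting on copy $i$ alone preserves everything. No two $y_i,y_k$ with $i\ne k$ are in the same orbit: if $y_k=hy_i$, then sending copy $i$ to copy $k$ by $h$, copy $k$ to copy $i$ by $h^{-1}$, and fixing the rest preserves everything. So the $y_i$ lie in $m$ different regular orbits. $\square$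

By (4), $2j$-colorings have exactly $m$ regular orbits and $j$-colored orientations have only $m-j$. What is left is to make sure that the dead edges of $H$ neither help nor hurt.

## Replacing dead edges by bundles of $(2j)^2$ twins

If we kept the dead edges as they are, their colors or directions could be used to break symmetries as well. We replace them by gadgets whose whole freedom is used up in breaking their own internal symmetries.

**Definition (the graph $G_j$).** Replace every dead edge $xy$ of $H$ by $(2j)^2$ new *internal* vertices, each adjacent to exactly $x$ and $y$. Keep the live edges. For $j=1$ write $G=G_1$, where each dead edge is replaced by four internal vertices.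

$G_j$ is connected and simple. The vertices of $H$, called *core* vertices, have degree at least $(2j)^2\ge4$ in $G_j$, because each is incident with a dead edge of $H$. Internal vertices have degree $2$. So automorphisms of $G_j$ preserve the core. The live edges are the edges of $G_j$ between core vertices, and the dead edges of $H$ are the pairs of core vertices with a common neighbor of degree $2$. Hence *every automorphism of $G_j$ restricts to an element of $\operatorname{Aut}(H)$.*

**Definition (states).** Consider $q$-colorings or $k$-colored orientations of $G_j$; again we just say *data*. For a core vertex $x$ and an internal neighbor $w$, the *state* $s(x,w)$ is the color of $xw$ in the first case. In the second case, it is the pair consisting of the color of the arc between $x$ and $w$ and its direction, towards $x$ or away from $x$.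

The number of possible states is $q$ in the first case and $2k$ in the second. For instance, in an uncolored orientation ($k=1$) the states are "towards $x$" and "away from $x$", as many as for $2$-colorings. Every edge of $G_j$ that is not live joins exactly one core vertex to an internal vertex. So an automorphism $\varphi$ preserves the data if and only if it preserves the live data and $s(\varphi(x),\varphi(w))=s(x,w)$ for all $x,w$.

**Lemma 12.** Consider data of a fixed kind, and let $n$ be the number of possible states.

(a) If $n\ge2j$ and some live data have trivial stabilizer in $\operatorname{Aut}(H)$, then some data on $G_j$ have trivial stabilizer in $\operatorname{Aut}(G_j)$.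

(b) If $n=2j$ and some data on $G_j$ have trivial stabilizer in $\operatorname{Aut}(G_j)$, then some live data have trivial stabilizer in $\operatorname{Aut}(H)$.

(c) If $n<2j$, then no data on $G_j$ have trivial stabilizer in $\operatorname{Aut}(G_j)$.

**Proof.** For an internal vertex $w$ belonging to a dead edge $xy$, consider its pair of states $(s(x,w),s(y,w))$. There are $n^2$ possible pairs, and $(2j)^2$ internal vertices for each dead edge. If two internal vertices of the same dead edge have equal pairs, transposing them is a non-trivial automorphism of $G_j$ that preserves the data. Call this observation (*).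

*(c)* If $n<2j$, then $n^2<(2j)^2$, so two internal vertices of a dead edge have the same pair, and (*) applies.

*(a)* The aim is to let the states fix all internal vertices once the core is fixed. Take live data with trivial stabilizer. Since $n^2\ge(2j)^2$, we can choose the states at each dead edge so that its internal vertices have pairwise different pairs. An automorphism preserving the data restricts to an element of $\operatorname{Aut}(H)$ that preserves the live data, so it fixes all core vertices. It then maps each internal vertex of a dead edge $xy$ to an internal vertex of $xy$ with the same pair, hence to itself. So it is trivial.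

*(b)* The aim is to show that any symmetry of the live data extends to all of $G_j$, so that the dead part gives no extra help. Take data on $G_j$ with trivial stabilizer. By (*), the $(2j)^2$ internal vertices of each dead edge have different pairs, and there are exactly $(2j)^2$ pairs, so *every pair occurs exactly once at every dead edge*. Let $\psi\in\operatorname{Aut}(H)$ preserve the induced live data. Extend $\psi$ to $G_j$ by sending an internal vertex $w$ of a dead edge $xy$ to the unique internal vertex $w'$ of $\psi(x)\psi(y)$ with
$$s(\psi(x),w')=s(x,w),\qquad s(\psi(y),w')=s(y,w).$$
This does not depend on the order of $x$ and $y$. It maps the internal vertices of $xy$ bijectively to those of $\psi(x)\psi(y)$, so the extension is an automorphism of $G_j$. It preserves the live data and all states, that is, all data. Hence it is trivial, and $\psi=1$. So the live data have trivial stabilizer. $\square$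

## The counterexample: proof of Theorem 1

Let $j=1$, so $m=F_{\rm col}(2)$, $F_{\rm or}(1)=m-1$, and $G=G_1$.

**Step 1: $D'(G)=2$.** The internal vertices of one dead edge can be permuted, so $\operatorname{Aut}(G)\ne1$ and one color does not suffice. There are $m$ regular $P$-orbits on $2$-colorings of $B$. By Lemma 11, some $2$-coloring of the live edges has trivial stabilizer in $\operatorname{Aut}(H)$, and by Lemma 12(a) with $n=2$, some $2$-coloring of $G$ is distinguishing.

**Step 2: $OD'^-(G)\ge2$.** Suppose some orientation of $G$ has trivial automorphism group. Orientations have $n=2$ states, so by Lemma 12(b) some orientation of the live edges has trivial stabilizer in $\operatorname{Aut}(H)$. By Lemma 11, $F_{\rm or}(1)\ge m$, contradicting $F_{\rm or}(1)=m-1$.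

**Step 3: $OD'^-(G)\le2$.** Indeed, $OD'^-(G)\le D'(G)=2$. So $OD'^-(G)=2$, and the conjecture is false. $\blacksquare$

## Any even number of colors: proof of Theorem 2

Let $j\ge1$ be arbitrary, $m=F_{\rm col}(2j)$ and $F_{\rm or}(j)=m-j$ as in (4).

**Step 1: $D'(G_j)=2j$.** With fewer than $2j$ colors, no coloring is distinguishing, by Lemma 12(c). With $2j$ colors there are $m$ regular orbits on colorings of $B$, so Lemma 11 and Lemma 12(a) give a distinguishing coloring.

**Step 2: $OD'^-(G_j)\ge j+1$.** A $j$-colored orientation has $n=2j$ states. If one had trivial stabilizer, Lemma 12(b) and Lemma 11 would give $F_{\rm or}(j)\ge m$, but $F_{\rm or}(j)=m-j<m$. An orientation with fewer colors is also a $j$-colored one.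

**Step 3: reduce the upper bound $OD'^-(G_j)\le j+1$ to an inequality.** For $(j+1)$-colored orientations there are $n=2j+2\ge2j$ states. By Lemma 12(a) and Lemma 11 it suffices that $F_{\rm or}(j+1)\ge m$. By (3) with $j+1$ in place of $j$, $F_{\rm or}(j+1)=F_{\rm col}(2j+2)-(j+1)$. So we need
$$F_{\rm col}(2j+2)-F_{\rm col}(2j)\ge j+1.\tag{5}$$

**Step 4: find enough new regular orbits to prove (5).** The left side of (5) is the number of regular orbits of $(2j+2)$-colorings of $B$ that use color $2j+1$ or $2j+2$. It is at least the number of those that use color $2j+1$, and we construct such colorings by refining a single good $2$-coloring.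

By Proposition 9 with $j=1$ there is a $2$-coloring $c_0$ of $B$ with trivial stabilizer. Name the colors so that the class $A_0$ of color $1$ has $|A_0|\ge|E(B)|/2\ge4$; recall that $|E(B)|=|P|/4=2^{14}\cdot34$. For $\emptyset\ne A\subsetneq A_0$ and $i\in\{1,3,4,\dots,2j\}$ (that is, $i\in[2j]$, $i\ne2$), color $A$ with $2j+1$, color $A_0\setminus A$ with $i$, and color the remaining edges with $2$. An element of $P$ preserving this coloring preserves $A$ and $A_0\setminus A$, hence $A_0$, hence $c_0$, so it is trivial. Thus the coloring lies in a regular orbit.

Colorings with different $(i,|A|)$ lie in different orbits, because $|A|$ is the number of edges of color $2j+1$, and $i$ is the only color used other than $2$ and $2j+1$ (it is used, since $A\ne A_0$). There are $2j-1$ choices for $i$ and $|A_0|-1$ choices for $|A|$. So the left side of (5) is at least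
$$(2j-1)(|A_0|-1)\ \ge\ 3(2j-1)=6j-3\ \ge\ j+1,$$
where the last inequality holds because $5j\ge4$. This proves (5), and with Steps 1–3, $D'(G_j)=2j$ and $OD'^-(G_j)=j+1$. $\blacksquare$
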